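# No thin set of multipliers raises every Fourier dimension by its own dimension

Throughout, $e(x)=e^{2\pi i x}$, $\|u\|$ is the distance from $u\in\mathbb R$ to the nearest integer, and for a finite measure $\mu$ or an integrable function $f$ on $\mathbb R$ we write $\widehat\mu(\xi)=\int e(-\xi x)\,d\mu(x)$ and $\widehat f(\xi)=\int f(x)e(-\xi x)\,dx$.

## 1. The Cantor set against a test function

Let $C\subset[0,1]$ be the middle-third Cantor set. A point of $C$ has a ternary expansion with digits $0$ and $2$ only, and multiplication by $3^n$ shifts the digits. So for $x\in C$ and every $n\ge 0$ the fractional part of $3^nx$ avoids the open interval $(1/3,2/3)$.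

Take a smooth $1$-periodic function $\Phi\ge 0$ with $\int_0^1\Phi=1$ that vanishes outside $(1/3,2/3)+\mathbb Z$. Then $\Phi(3^nx)=0$ for all $x\in C$ and all $n$. Write $\Phi(u)=\sum_k a_ke(ku)$. Here $a_0=1$ and $\sum|a_k|<\infty$. If $\mu$ is any probability measure on $C$, then
$$0=\int\Phi(3^nx)\,d\mu(x)=1+\sum_{k\ne0}a_k\,\widehat\mu(-3^nk)\qquad\text{for every }n .$$
If $\widehat\mu(\xi)\to0$ as $|\xi|\to\infty$, the last sum would tend to $0$ by dominated convergence, and we would get $0=1$. So no probability measure on $C$ has a Fourier transform tending to zero, although $C$ has Hausdorff dimension $\log 2/\log 3$.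

Now multiply. Since $\frac13C\subset C$, the product set $\{\frac13,1\}\cdot C=\{ry: r\in\{\tfrac13,1\},\,y\in C\}$ is $C$ again, and nothing was gained. At the other extreme, $[1,2]\cdot C$ contains the interval $[\frac23,\frac43]$, which carries smooth densities. Between these extremes we ask: how much Fourier decay can we gain when we multiply a set by a thin set $R$, and can one and the same $R$ do this for all sets at once?

## 2. Fourier dimension, and combs with shrinking teeth

**Definition (Hausdorff dimension).** For $A\subset\mathbb R$ and $s\ge0$, $\mathcal H^s(A)=0$ means that for every $\tau>0$ there are intervals $U_1,U_2,\dots$ covering $A$ with $\sum|U_i|^s\le\tau$ (for $s>0$ the intervals may be taken open). Then $\dim_H(A)=\inf\{s\geq 0:\mathcal H^s(A)=0\}$, or $1$ if this set is empty.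

**Definition (Fourier dimension).** For $A\subseteq\mathbb R$,
$$\dim_F(A)=\sup\{s\in[0,1]:\ \exists\text{ a Borel probability measure }\mu,\ \operatorname{supp}\mu\subseteq A,\ |\widehat\mu(\xi)|\le C(1+|\xi|)^{-s/2}\ \text{for all }\xi\},$$
where $C$ may depend on $\mu$. In $\mathbb R^n$ one uses $s\in[0,n]$.

For a single point $|\widehat\mu|\equiv1$, so $\dim_F=0$. For an interval a smooth density gives $\dim_F=1$. By Section 1, $\dim_F(C)=0$. Clearly $\dim_F$ is monotone. It is invariant under dilations $A\mapsto rA$, $r\neq 0$, since the push-forward of $\mu$ has transform $\widehat\mu(r\xi)$. A textbook fact that we use only for a remark in Section 4 is $\dim_F(A)\le\dim_H(A)$ for compact $A$.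

The Cantor set is null. The next example shows that even positive Lebesgue measure does not force a large Fourier dimension. It also makes the argument of Section 1 quantitative.

**Example (combs).** Let $0<\kappa<1$, let $n_1<n_2<\dots$ be integers with $\sum_i n_i^{-\kappa}<\frac12$, put $\delta_i=n_i^{-\kappa}$ and
$$Y_\kappa=\{y\in[1,2]:\ \|n_iy\|\ge\delta_i\ \text{for all }i\}.$$
The comb $\{y\in[1,2]:\|n_iy\|<\delta_i\}$ has measure $2\delta_i$, so $|Y_\kappa|\ge1-2\sum\delta_i>0$. Let $\phi\in C_c^\infty(-1,1)$, $\phi\ge0$, $\int\phi=1$. The function $\sum_m\delta_i^{-1}\phi((u+m)/\delta_i)$ is $1$-periodic with Fourier coefficients $\widehat\phi(\delta_ik)$, and at $u=n_iy$ it vanishes for every $y\in Y_\kappa$. If $\lambda$ is a probability measure on $Y_\kappa$ with $|\widehat\lambda(\xi)|\le C|\xi|^{-s/2}$, $0<s\le1$, then as in Section 1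
$$1\le C\sum_{k\ne0}|\widehat\phi(\delta_ik)|\,(|k|n_i)^{-s/2}\le C'n_i^{-s/2}\delta_i^{-1+s/2}=C'n_i^{\kappa(1-s/2)-s/2}.$$
The second inequality splits the sum at $|k|=1/\delta_i$: the lower range gives $\sum_{k\le1/\delta_i}k^{-s/2}\lesssim\delta_i^{-1+s/2}$, and $|\widehat\phi(x)|\lesssim|x|^{-2}$ gives the same for the upper range. Letting $i\to\infty$ we need $\kappa(1-s/2)\ge s/2$, that is, $s/2\le\kappa/(1+\kappa)$. Hence $\dim_F(Y_\kappa)\le 2\kappa/(1+\kappa)<1$.

The same exponent is visible from the other side. The Fourier coefficient of the comb $\{\|ny\|<\delta\}$ at the frequency $kn$ is $\sin(2\pi k\delta)/(\pi k)$, which is at least $4\delta/\pi$ for $1\le k\le1/(4\delta)$. At frequencies $|\xi|$ up to about $n/\delta=n^{1+\kappa}$ the comb has coefficients of size $\delta=(n^{1+\kappa})^{-\kappa/(1+\kappa)}$.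

## 3. Products $RY$ and a uniform lower bound

For $R\subseteq(0,\infty)$ and $Y\subseteq\mathbb R^d$ put $RY=\{ry:r\in R,\ y\in Y\}$. Kyle Hambrook and Krystal Taylor, in "Measure and Dimension of Sums and Products", arXiv:1810.11553 (2018), pose the following conjecture.

*For every $\alpha\in[0,1]$ there is a compact $R\subseteq(0,\infty)$ with $\dim_H(R)=\dim_F(R)=\alpha$ such that for every compact $Y\subseteq\mathbb R^d$ containing a non-zero point, $\dim_F(RY)\ge\min\{d,\dim_F(R)+\dim_F(Y)\}$.*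

We take $d=1$. For $d\ge2$ and $\alpha>0$ the statement fails trivially and not in the intended sense: if $Y$ lies in a hyperplane through the origin, so does $RY$, and a measure on a hyperplane has no decay in the normal direction, so $\dim_F(RY)=0$. For $d=1$ there is a supporting known result with the quantifiers in the other order: for every $\alpha\in[0,1]$ and every compact $Y\subseteq\mathbb R$ containing a non-zero point there is a compact $R\subseteq(0,\infty)$, depending on $Y$, with $\dim_H(R)=\dim_F(R)=\alpha$ and $\dim_F(RY)\ge\min\{1,\dim_F(R)+\dim_F(Y)\}$.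

Some cases are immediate. For $\alpha=0$ take $R=\{1\}$, so $RY=Y$. For $\alpha=1$ take $R=[1,2]$; then $RY$ contains a non-degenerate interval and $\dim_F(RY)=1$. For $Y=\{1\}$ we have $RY=R$ and equality holds. If $Y$ contains a non-degenerate interval, so does $RY$. None of these sets $Y$ tests a thin $R$. Sets like $Y_\kappa$, of positive measure and small Fourier dimension, do: one can place the holes of $Y$ after looking at $R$.

**Theorem 1.** Let $0<h\le\frac1{40}$, $0<\alpha\le h^6$, and let $R\subset(0,\infty)$ be non-empty and compact with $\dim_HR\le\alpha$. Then there is a compact $Y\subset[1,2]$ of positive Lebesgue measure with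
$$\dim_F(Y)\ \ge\ \tfrac{2\alpha}h-34h\alpha,\qquad \dim_F(RY)\ \le\ \tfrac{2\alpha}h+4h\alpha .$$

**Corollary 2.** (a) If $0<\alpha\le40^{-6}$, the conjecture fails for $\alpha$: for every compact $R\subset(0,\infty)$ with $\dim_HR=\dim_FR=\alpha$ there is a compact $Y\subset[1,2]$ with $\dim_F(RY)<1$ and $\dim_F(R)+\dim_F(Y)-\dim_F(RY)\ge\alpha/20>0$, so that $\dim_F(RY)<\min\{1,\dim_F(R)+\dim_F(Y)\}$.

(b) For every $0<\alpha\le40^{-6}$ and every non-empty compact $R\subset(0,\infty)$ with $\dim_HR\le\alpha$ there is a compact $Y\subset[1,2]$ with $\dim_F(Y)\le\dim_F(RY)\le\dim_F(Y)+38\,\alpha^{7/6}$.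

(c) For $\alpha=0$ and $\alpha=1$ the assertion of the conjecture is true.

**Proof of Corollary 2 from Theorem 1.** (a) Take $h=\frac1{40}$, so $\alpha\le h^6$; $R\ne\emptyset$ since $\dim_FR=\alpha>0$. Theorem 1 gives $\dim_F(RY)\le80\alpha+\alpha/10<1$ and
$$\dim_F(R)+\dim_F(Y)-\dim_F(RY)\ge\alpha+\tfrac{2\alpha}h-34h\alpha-\tfrac{2\alpha}h-4h\alpha=\alpha-38h\alpha=\tfrac{\alpha}{20}.$$
(b) Take $h=\alpha^{1/6}\le\frac1{40}$; the two bounds differ by $38h\alpha=38\alpha^{7/6}$. The inequality $\dim_F(Y)\le\dim_F(RY)$ holds because $RY\supseteq rY$ for $r\in R$. (c) was shown above. $\square$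

The conjecture is a statement about every $\alpha\in[0,1]$, so (a) disproves it. Nothing is claimed here for $\alpha\in(40^{-6},1)$. The rest of these notes proves Theorem 1.

## 4. One comb pulled back through $R$

The plan suggested by Section 2 is to choose a comb $X=\{x:\|Nx-\theta\|<\delta\}$, $\delta=N^{-\kappa}$, and to remove from $[1,2]$ every $y$ with $Ry\cap X\ne\emptyset$. Doing this for a sequence $N\to\infty$ leaves a set $Y$ such that $RY$ avoids all the combs, and the computation in Section 2 gives $\dim_F(RY)\le2\kappa/(1+\kappa)$. We then want $\dim_F(Y)$ to be almost as large as that.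

Cover $R$ by $M$ intervals $I$ of length $\delta/(2N)$ meeting $R$ and pick $r_I\in I\cap R$. For $r\in I$ and $y\in[1,2]$ we have $|N(r-r_I)y|\le\delta$, so the removed part lies in the union of the $M$ combs $\{y:\|Nr_Iy-\theta\|<2\delta\}$, each of measure about $4\delta$. If $R$ needs about $\ell^{-\alpha}$ intervals of length $\ell$, the union bound for the removed measure is about $M\delta\approx N^{\alpha(1+\kappa)-\kappa}$. It is useful only if
$$\kappa>\alpha/(1-\alpha).$$

On the Fourier side, a smoothed comb is $\sum_k\delta\,\widehat\psi(\delta k)e(-k\theta)\,e(kNr_Iy)$ with a bump $\psi$. Multiply by a cut-off $g$ whose transform is concentrated on $|\zeta|\le Z$. The sum of the $M$ combs then has, at $\xi$, a transform of size at most about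
$$\delta\cdot\#\{(I,k):|k|\le1/\delta,\ |\xi-kNr_I|\le Z\}.$$
If this count were bounded for all $|\xi|\le N/\delta$, we would get the bound $\delta=(N/\delta)^{-\kappa/(1+\kappa)}$, which is exactly the decay that would make $\dim_F(Y)$ match the upper bound for $\dim_F(RY)$. So everything depends on coincidences between frequencies $kNr_I$.

Here the approach stops. Fix $0<\sigma<1$ and a very rapidly increasing sequence of integers $m_i$, and let
$$R_0=\{1\}\cup\{m_i/k:\ i\ge1,\ m_i\le k\le m_i+m_i^\sigma\}.$$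
The $i$-th block lies in $[1-m_i^{\sigma-1},1]$, so $R_0$ is compact; it is countable, so it has Hausdorff dimension $0$. Uniting $R_0$ with a compact set of Hausdorff and Fourier dimension $\alpha$ does not change these dimensions (the Fourier dimension stays at least $\alpha$, and it is at most $\dim_H$). Now let $m=m_i$ and $\delta\approx1/(2m)$ with $2m\le1/\delta$. The points $m/k$ of the block are more than $1/(6m)-1/m^{2}$ apart, so for large $N$ they lie in different intervals $I$, and $|kNr_I-Nm|\le kN\cdot\delta/(2N)\le1$ for $k\le 1/\delta$. So at the single frequency $\xi=Nm$ the count is at least $m^\sigma$ (if $Z\ge1$), and the bound by absolute values is no better than a constant times $\delta^{1-\sigma}$, with $\sigma$ as close to $1$ as we please. A random choice of $N$ does not help: the condition $|\xi-kNr_I|\le Z$ depends on $\xi$ and $N$ only through $\xi/N$ and $Z/N$, so changing $N$ essentially only relabels $\xi$. Taking the phases $e(-k\theta)$ into account may well give a better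 estimate; we do not decide this and go another way.

Two features caused the trouble. All frequencies of one comb are multiples of one number $N$, and $R$ may be aligned with such multiples. And a comb has $1/\delta=N^\kappa$ harmonics, a number which the union bound forced to be at least about $N^{\alpha/(1-\alpha)}$, so we could not afford to ignore the harmonics.

## 5. Many weak levels: the exponents

The way out is to replace one comb by an intersection of many weak ones,
$$X=\{x:\ \|N_ix-\theta_i\|<\delta_i\ \text{for all }i\le J\},\qquad N_i\approx n_i,\quad \delta_i=n_i^{-\kappa},$$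
with $\kappa$ far smaller than $\alpha$, with $n_{i+1}=n_i^{A}$ for an $A$ slightly larger than $1$, and with independent random $N_i,\theta_i$. Each level has very few harmonics, only about $n_i^\kappa$. The levels together are still strong: the density of the intersection of the first $i$ levels is about $\prod_{l\le i}\delta_l\approx n_{i+1}^{-\beta}$ with $\beta=\kappa/(A-1)$, and this exponent $\beta$ may be large compared with $\alpha$. The frequencies are now $k\cdot N=\sum k_iN_i$ with independent $N_i$, and a coincidence $r_I\,k\cdot N\approx r_{I'}\,k'\cdot N$ has a genuinely small probability. This makes a union bound over all $(I,I',k,k')$ possible, because there are few $k$.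

Here is the rough bookkeeping, which the next sections make exact. Let $\beta=\alpha/h$ with small $h$.

The test function $\Theta=\prod_i\Phi_i(N_ix-\theta_i)$ has coefficients with top index $i$ of total size about $n_i^{\beta}$, at frequencies of size at least about $n_i$. So a measure on $RY$ with decay exponent slightly larger than $\beta$ is impossible, and $\dim_F(RY)$ is at most about $2\beta$.

An interval $I$ of a cover of $R$ of length about $1/L_j$, $L_j=n_{j+1}$, allows us to freeze $r\in I$ on the levels $i\le j$. It gives a removed set of density about $L_j^{-\beta}$. There are about $L_j^\alpha$ such intervals, so they remove measure about $L_j^{\alpha-\beta}$. Look at a frequency $|\xi|\approx\Xi$. Intervals with $L_j$ clearly below $\Xi$ contribute smooth functions, with no Fourier mass at $\xi$. Intervals with $L_j>\Xi^{1+2h}$ are handled by their measure, at most $\Xi^{-(1+2h)(\beta-\alpha)}$; since $h\beta=\alpha$, the exponent $(1+2h)(\beta-\alpha)=\beta+\alpha-2h\alpha$ exceeds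 $\beta$. This is the reason for $\beta=\alpha/h$. For the few groups with $L_j\approx\Xi$ we hope that only $\Xi^{O(h\alpha)}$ intervals resonate with $\xi$; each contributes $\Xi^{-\beta}$, and the total is $\Xi^{-\beta+O(h\alpha)}$. Then $\dim_F(Y)\ge2\beta-O(h\alpha)$, while the conjecture wants it to fall short of $\dim_F(RY)$ by at least $\alpha$.

Two technical points remain. The hypothesis is only on $\dim_HR$, so the cover of $R$ must use intervals of different lengths. And we remove a union, not a sum, of sets, so products of cut-offs $1-\Psi_I$ appear; for pairs $I,I'$ that are not too close, randomness makes the overlaps small, and close pairs are few enough to be kept in the Fourier expansion.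

## 6. Parameters, smooth teeth, and the cost of the test function

Fix $h,\alpha,R$ as in Theorem 1 and $B\ge2$ with $R\subset[B^{-1},B]$. Put
$$\beta=\tfrac\alpha h,\quad A=1+h^3,\quad \kappa=(A-1)\beta=h^2\alpha,\quad \alpha_0=(1+h^2)\alpha,\quad \varepsilon=h^2\alpha,$$
$$b=\beta-17h\alpha,\qquad \tfrac t2=\beta+2h\alpha,\qquad \gamma=\beta-\alpha-3h^2\alpha .$$
Then $A\alpha_0\le(1+2h^2)\alpha\le2\alpha$, $A\beta=\beta+h^2\alpha>\alpha_0$, $0<b<1$, $\gamma>0$. Since $\beta\le h^5$, also $t<1$ and $2b<1$.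

For a large parameter $\Lambda$ let $n_i=\Lambda^{A^{i-1}}$ and $\delta_i=n_i^{-\kappa}$, $i\ge1$. Summing geometric progressions in the exponents, $\kappa(A^{l_0-1}+\dots+A^{i-1})=\beta(A^{i}-A^{l_0-1})$, so
$$\prod_{i\le j}\delta_i=(\Lambda/n_{j+1})^\beta,\qquad\prod_{l_0\le l\le i}\delta_l=(n_{l_0}/n_{i+1})^\beta .\tag{1}$$
"$\Lambda$ large" means $\Lambda\ge\Lambda_0$ with $\Lambda_0$ depending only on $\alpha,h,B$ and the function $\phi$ below. In particular $n_{i+1}/n_i=n_i^{h^3}\ge2$, hence $\sum_{l\le i}n_l\le2n_i$, and $\delta_i\le\frac1{100}$, $\Lambda\ge2B$, and $4n_i^{-h^3}\le n_i^{-\kappa}$ (possible as $\kappa\le h^8<h^3$). Note $n_i\ge\Lambda^{1+h^3(i-1)}$ by Bernoulli's inequality.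

Fix $\phi\in C_c^\infty(-1,1)$, $\phi\ge0$, $\int\phi=1$, and $\psi\in C_c^\infty(-3,3)$, $0\le\psi\le1$, $\psi=1$ on $[-2,2]$. Define $1$-periodic functions
$$\Phi_i(u)=\sum_{m\in\mathbb Z}\delta_i^{-1}\phi\Big(\frac{u+m}{\delta_i}\Big),\qquad \Psi_i(u)=\sum_{m\in\mathbb Z}\psi\Big(\frac{u+m}{\delta_i}\Big).$$
As $3\delta_i<\frac12$, we have $0\le\Psi_i\le1$, $\Psi_i=1$ where $\|u\|\le2\delta_i$, $\Psi_i=0$ where $\|u\|\ge3\delta_i$, and $\int_0^1\Psi_i\le6\delta_i$. For real $N_i\in[n_i,2n_i]$ and $\theta_i\in[0,1]$ let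
$$\Theta_J(x)=\prod_{i\le J}\Phi_i(N_ix-\theta_i)=\sum_{k\in\mathbb Z^J}c_k\,e(k\cdot N\,x),\qquad|c_k|=\prod_{i\le J}|\widehat\phi(\delta_ik_i)|,\quad c_0=1,\tag{2}$$
an absolutely convergent series. If $\Theta_J(x)\ne0$, then $\|N_ix-\theta_i\|<\delta_i$ for all $i\le J$.

We shall differentiate products of very many functions, and need bounds whose constants do not see the number of factors.

**Lemma 3 (Leibniz principle).** Let $F=\prod_\nu F_\nu$ be a finite product of smooth functions of several variables, indexed by $c$, with $|F_\nu|\le1$ and $|\partial^aF_\nu|\le C_{|a|}\prod_cs_{\nu,c}^{a_c}$ for all multi-indices $a$, where the constants $C_k\ge1$ are non-decreasing in $k$ and independent of $\nu$. Then $|\partial^aF|\le C_{|a|}^{|a|}\prod_c\big(\sum_\nu s_{\nu,c}\big)^{a_c}$.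

**Proof.** Expand $\partial^aF$ over all assignments of the $|a|$ single derivatives to factors. In each term at most $|a|$ factors are differentiated; each of them gives a constant at most $C_{|a|}$ and its scales, and the undifferentiated ones are bounded by $1$. The sum over all assignments of the products of scales is $\prod_c(\sum_\nu s_{\nu,c})^{a_c}$. $\square$

We call $s_{\nu,c}$ a *scale* of $F_\nu$ in the variable $c$; so scales add under products. If $0\le F\le1$, then $1-F$ has the same scales and constants as $F$. Hence Lemma 3 may be nested a bounded number of times (products of functions $1-\prod$, and so on) with constants independent of the numbers of factors. For example, $u\mapsto\Psi_i(u)$ has scale $\delta_i^{-1}$ with constants depending only on $\psi$.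

The next lemma says that the test function is cheap. It is the quantitative form of the series in Section 1.

**Lemma 4.** Let $w(f)=\min(1,|f|^{-t/2})$, $w(0)=1$. For $\Lambda$ large and all $J,N,\theta$ we have $\sum_{k\ne0}|c_k|\,w(k\cdot N)\le C\Lambda^{-h\alpha}$ with $C=C(\alpha,h,\phi)$.

**Proof.** Since $|\widehat\phi(x)|\lesssim(1+|x|)^{-2}$, there is $C_1\ge1$ with $\sum_{k\in\mathbb Z}|\widehat\phi(\delta_lk)|\le C_1\delta_l^{-1}$ for all $l$. Let $i$ be the largest index with $k_i\ne0$; the coordinates above $i$ contribute the factor $\widehat\phi(0)=1$.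

Suppose first that $|\sum_{l<i}k_lN_l|\le n_i/2$. Then $|k\cdot N|\ge N_i-n_i/2\ge n_i/2$ and $w(k\cdot N)\le2n_i^{-t/2}$. By (1) these $k$ contribute at most
$$2C_1^i\,(n_{i+1}/\Lambda)^\beta\,n_i^{-t/2}\le2C_1^in_i^{A\beta-t/2}=2C_1^in_i^{h^2\alpha-2h\alpha}\le2C_1^in_i^{-h\alpha}.$$

Otherwise some $l<i$ has $|k_l|N_l>n_i/(2i)$, so
$$|k_l|>\frac{n_i}{4i\,n_l}\ge\frac{n_i^{1-1/A}}{4i}\ge n_i^{h^3/4}$$
for $\Lambda$ large; here $n_l\le n_{i-1}=n_i^{1/A}$, $1-1/A\ge h^3/2$, and $n_i^{h^3/4}\ge4i$ for all $i$ because $n_i\ge\Lambda^{1+h^3(i-1)}$. Since $\delta_l\ge n_i^{-\kappa}$ and $\kappa\le h^8\le h^3/8$, it follows that $\delta_l|k_l|\ge D:=n_i^{h^3/8}$. By rapid decay, for every $M\ge2$,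
$$\sum_{\delta_l|k|\ge D}|\widehat\phi(\delta_lk)|\le C_M\,\delta_l^{-1}D^{-(M-1)}\le C_M\,n_i\cdot n_i^{-h^3(M-1)/8},$$
which is at most $Cn_i^{-5}$ if $M$ is chosen with $h^3(M-1)/8\ge6$. The sums over the other coordinates $l'\le i$ are at most $C_1\delta_{l'}^{-1}$, with product at most $C_1^in_i^{A\beta}\le C_1^in_i$. Summing over the choice of $l$, these $k$ contribute at most $C\,i\,C_1^in_i^{-4}$.

Since $i\le2^i$ and $n_i^{-4}\le n_i^{-h\alpha}$, the total is at most
$$C\sum_{i\ge1}(2C_1)^in_i^{-h\alpha}\le2CC_1\Lambda^{-h\alpha}\sum_{i\ge1}\big(2C_1\Lambda^{-h^4\alpha}\big)^{i-1}\le4CC_1\Lambda^{-h\alpha}$$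
as soon as $2C_1\Lambda^{-h^4\alpha}\le\frac12$. $\square$

## 7. Covering $R$ and cutting out

Dyadic intervals are the intervals $[m2^{-k},(m+1)2^{-k})$, $m,k\in\mathbb Z$. The hypothesis $\dim_HR\le\alpha$ gives covers with small $\sum|I|^{\alpha_0}$. We need, in addition, that no part of the cover is too crowded.

**Lemma 5.** For every $\ell_0\in(0,1]$ there is a finite cover $\mathcal I$ of $R$ by disjoint dyadic intervals, each meeting $R$, each of length at most $\ell_0$, such that $\sum_{I\in\mathcal I,\,I\subset J}|I|^{\alpha_0}\le|J|^{\alpha_0}$ for every dyadic $J$ with $|J|\le1$.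

**Proof.** Since $\alpha_0>\alpha$, $\mathcal H^{\alpha_0}(R)=0$, and $R$ is compact. So for any $\tau\in(0,1)$ we can cover $R$ by finitely many open intervals $U$ with $|U|<1$ and $3\sum|U|^{\alpha_0}\le\tau$. Each $U$ is covered by at most $3$ dyadic intervals of length $2^{-k}\in(|U|/2,|U|]$. This gives a finite family $\mathcal I_0$ of distinct dyadic intervals of length less than $1$ covering $R$ with $\sum_{I\in\mathcal I_0}|I|^{\alpha_0}\le\tau$.

Call a dyadic $J$ with $|J|\le1$ *qualifying* if $\sum_{I\in\mathcal I_0,\,I\subset J}|I|^{\alpha_0}\ge|J|^{\alpha_0}$. A qualifying $J$ has $|J|\le\tau^{1/\alpha_0}$, which is at most $\ell_0$ if $\tau$ is small. Let $\mathcal I$ be the set of maximal qualifying intervals. They are disjoint, each contains a member of $\mathcal I_0$, so they are finitely many, and they cover $R$ because every $I\in\mathcal I_0$ qualifies.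

Let $J$ be dyadic, $|J|\le1$. If $J$ is contained in a member of $\mathcal I$, then by disjointness the only possible member of $\mathcal I$ inside $J$ is $J$ itself, and the claim is trivial. Otherwise $J$ does not qualify, and, using that the members $J'$ of $\mathcal I$ qualify and are disjoint,
$$\sum_{J'\in\mathcal I,\,J'\subset J}|J'|^{\alpha_0}\le\sum_{J'\in\mathcal I,\,J'\subset J}\ \sum_{I\in\mathcal I_0,\,I\subset J'}|I|^{\alpha_0}\le\sum_{I\in\mathcal I_0,\,I\subset J}|I|^{\alpha_0}<|J|^{\alpha_0}.$$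
Finally discard the members that do not meet $R$. $\square$

Pick $r_I\in I\cap R$ for every $I\in\mathcal I$. Put $L_j=n_{j+1}$, so $L_j=n_j^A$ and $L_{j+1}=L_j^A$, and sort the cover into groups
$$\mathcal I_j=\{I\in\mathcal I:\ L_j^{-A}<|I|\le L_j^{-1}\}.$$
We take $\ell_0\le1/n_{j_0+1}$, so only groups with index $j\ge j_0$ occur; $j_0$ will be chosen large. For all $r\in\mathbb R$,
$$\#\{I\in\mathcal I_j:|r_I-r|\le d\}\le C(dL_j^A)^{\alpha_0}\quad(L_j^{-1}\le d\le1),\qquad\#\mathcal I_j\le CL_j^{A\alpha_0}.\tag{3}$$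
For the first bound let $2^{-k}\in[d,2d)$ with $2^{-k}\le1$. Each $I\in\mathcal I_j$ has $|I|\le L_j^{-1}\le d\le2^{-k}$, so if $|r_I-r|\le d$ then $I$ lies in one of at most $4$ dyadic intervals of length $2^{-k}$ meeting $[r-d,r+d]$. As $|I|^{\alpha_0}>L_j^{-A\alpha_0}$, Lemma 5 shows that each of these contains at most $(2d)^{\alpha_0}L_j^{A\alpha_0}$ members of $\mathcal I_j$. The second bound follows in the same way by covering $[B^{-1},B]$ by unit dyadic intervals.

Now we cut. For $I\in\mathcal I_j$ let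
$$\Psi_I(y)=\prod_{i\le j}\Psi_i(N_ir_Iy-\theta_i),\qquad p_j=\prod_{I\in\mathcal I_j}(1-\Psi_I),\quad q_j=1-p_j,\quad p=\prod_jp_j\in[0,1].$$
The function $p$ is smooth. The next lemma says that it vanishes wherever we want to remove $y$.

**Lemma 6.** Let $\Lambda$ be large and $J$ at least the largest group index. If $y\in[1,2]$, $r\in R$ and $\Theta_J(ry)\ne0$, then $p(y)=0$.

**Proof.** Let $r\in I\in\mathcal I_j$. For $i\le j$ we have $\|N_iry-\theta_i\|<\delta_i$ and $|N_i(r-r_I)y|\le4n_i|I|\le4n_i/n_{i+1}=4n_i^{-h^3}\le\delta_i$. Hence $\|N_ir_Iy-\theta_i\|\le2\delta_i$ for all $i\le j$, so $\Psi_I(y)=1$ and $p(y)=0$. $\square$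

Next we measure what is removed. This bound holds for every choice of $N$ and $\theta$.

**Lemma 7.** For $\Lambda$ large, all $N,\theta$, all $r\in[B^{-1},B]$ and $l\ge1$: $\int_1^2\prod_{i\le l}\Psi_i(N_iry-\theta_i)\,dy\le\prod_{i\le l}12\delta_i$.

**Proof.** The integrand is at most the indicator of $S_l=\{y\in[1,2]:\|N_iry-\theta_i\|\le3\delta_i,\ i\le l\}$. We show by induction that $S_l$ lies in a union of $\nu_l$ intervals of length $\omega_l=6\delta_l/(N_lr)$ with $\nu_l\omega_l\le\prod_{i\le l}12\delta_i$. The set $\{y:\|N_lry-\theta_l\|\le3\delta_l\}$ consists of intervals of length $\omega_l$ ("level $l$") whose centers have spacing $1/(N_lr)$. An interval of length $s$ meets at most $(s+\omega_l)N_lr+1\le sN_lr+2$ of them. For $l=1$ take $s=1$; since $N_1r\ge\Lambda/B\ge2$, we get $\nu_1\omega_1\le2N_1r\,\omega_1=12\delta_1$. Further,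
$$\omega_lN_{l+1}r=6\delta_lN_{l+1}/N_l\ge6\delta_ln_{l+1}/(2n_l)=3n_l^{h^3-\kappa}\ge2,$$
so an interval of length $\omega_l$ meets at most $2\omega_lN_{l+1}r$ intervals of level $l+1$, and $\nu_{l+1}\omega_{l+1}\le2\omega_lN_{l+1}r\,\nu_l\,\omega_{l+1}=12\delta_{l+1}\nu_l\omega_l$. $\square$

Put $\eta_j=\prod_{i\le j}12\delta_i$. There is $j_0(\Lambda)$ such that $36^j\Lambda^\beta\le\Lambda^{\varepsilon A^j}=L_j^\varepsilon$ for $j\ge j_0(\Lambda)$. From now on $j_0\ge j_0(\Lambda)$. By (1), $\eta_j=12^j(\Lambda/L_j)^\beta$, so by (3) and $A\alpha_0+\varepsilon-\beta\le-\gamma$,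
$$\eta_j\le L_j^{\varepsilon-\beta},\qquad\int_1^2\sum_{I\in\mathcal I_j}\Psi_I\,dy\le\#\mathcal I_j\,\eta_j\le CL_j^{A\alpha_0}\eta_j\le CL_j^{-\gamma}.\tag{4}$$

## 8. Pairs of cut-offs at random levels

From now on the $N_i$ (uniform on $[n_i,2n_i]$) and $\theta_i$ (uniform on $[0,1]$) are independent random variables. We want to know how often two cut-offs are on at the same point $y$. On levels with $n_l|r_I-r_{I'}|\ge1$ the two conditions are nearly independent, and we gain another factor of about $\delta_l$.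

**Lemma 8.** Let $j_0\le i\le j$, $I\in\mathcal I_j$, $I'\in\mathcal I_i$, $I\ne I'$, $d=|r_I-r_{I'}|>0$, $d_1=\min(d,1)$, $y\in[1,2]$. Then $\mathbb E[\Psi_I(y)\Psi_{I'}(y)]\le\eta_j\,L_i^{\varepsilon-\beta}\,d_1^{-A\beta}$.

**Proof.** The levels $l\le j$ are independent. Let $l\le i$. Given $N_l$, the factor $\Psi_l(N_lr_Iy-\theta_l)\Psi_l(N_lr_{I'}y-\theta_l)$ vanishes unless $\|N_l(r_I-r_{I'})y\|\le6\delta_l$, and its $\theta_l$-mean is at most $6\delta_l$. If $n_ld\ge1$, then $N_l(r_I-r_{I'})y$ is uniform on an interval of length $M=n_ldy\ge1$, so $\mathbb P(\|N_l(r_I-r_{I'})y\|\le6\delta_l)\le\lceil M\rceil\cdot12\delta_l/M\le24\delta_l\le36\delta_l$. For $i<l\le j$ the factor $\Psi_l(N_lr_Iy-\theta_l)$ has mean at most $6\delta_l$. Multiplying, the expectation is at most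
$$\eta_j\,36^i\prod_{l\le i,\ n_l\ge1/d}\delta_l .$$

Let $l_0=\min\{l:n_l\ge1/d\}$. Either $l_0=1$ and $n_{l_0}=\Lambda$, or $n_{l_0-1}<1/d$, in which case $d<1$ and $n_{l_0}=n_{l_0-1}^A<d^{-A}$. In both cases $n_{l_0}\le\Lambda d_1^{-A}$. If $l_0\le i$, the product is $(n_{l_0}/L_i)^\beta\le\Lambda^\beta d_1^{-A\beta}L_i^{-\beta}$ by (1). If $l_0>i$, the product is empty, and $n_i<1/d$, so $d<1$ and $L_i=n_i^A<d^{-A}$, whence $1\le d_1^{-A\beta}L_i^{-\beta}$. In both cases use $36^i\Lambda^\beta\le L_i^\varepsilon$, valid as $i\ge j_0$. $\square$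

## 9. Fourier decay of the removed part

**Proposition 9.** Let $g\in C_c^\infty((1,2))$, $0\le g\le1$, $\upsilon>0$ and $\Lambda\ge\Lambda_0$. There exist $\mathcal I,N,\theta$ as above such that
$$|\widehat{g(1-p)}(\xi)|\le\upsilon(1+|\xi|)^{-b}\qquad\text{for all }\xi\in\mathbb R.$$

The proof occupies this section. The letter $C$ denotes constants depending only on $\alpha,h,B,\phi,\psi,\Lambda,g$ and on orders of differentiation (which depend on $\alpha,h$), not on $j_0,\mathcal I,N,\theta,\xi$. Let $Q=L_{j_0}$, to be taken large. We shall use two exponent computations. Since $h\beta=\alpha$,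
$$\gamma(1+2h)=\beta+\alpha-2h\alpha-3h^2\alpha-6h^3\alpha\ge\beta+\tfrac\alpha2>b,\tag{5}$$
and, as $h^2\gamma\le h^2\beta=h\alpha$,
$$(1-h^2)\gamma\ge\beta-\alpha-3h^2\alpha-h\alpha.\tag{6}$$

**Step 0. Small frequencies, and a splitting for the others.** The purpose is to dispose of $|\xi|\le Q^{1/(1+2h)}$ by size, and to split $p$ according to how $L_j$ compares with $|\xi|$. Since $1-p\le\sum_j\sum_{I\in\mathcal I_j}\Psi_I$, (4) gives
$$|\widehat{g(1-p)}(\xi)|\le\sum_{j\ge j_0}CL_j^{-\gamma}\le CQ^{-\gamma}$$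
(the $L_j$ grow faster than geometrically). If $|\xi|\le Q^{1/(1+2h)}$, then $(1+|\xi|)^{b}\le CQ^{b/(1+2h)}$, and $\gamma>b/(1+2h)$ by (5). So for $Q$ large the claim holds for these $\xi$.

For the remaining $\xi$ let $|\xi|\in[\Xi,2\Xi)$ with $\Xi=2^m$, so $\Xi\ge\frac12Q^{1/(1+2h)}$. Thus $\Xi$ is as large as we like, and factors $C$ may be absorbed into small powers of $\Xi$. Call a group index $j$ *low* if $L_j\le\Xi^{1-h^2}$, *top* if $L_j>(2\Xi)^{1+2h}$, and *upper* otherwise. For upper $j$ we have $\Xi^{1-h^2}<L_j\le(2\Xi)^{1+2h}\le\Xi^2$, and as $L_{j+1}=L_j^A$ there are at most $C$ upper $j$. Let $P_{<j}=\prod_{i<j}p_i$ and $P_{\rm low}=\prod_{j\text{ low}}p_j$. Telescoping over the upper $j$ via $P_{<j}p_j=P_{<j}-P_{<j}q_j$, and using $0\le1-\prod_{j\text{ top}}p_j\le\sum_{j\text{ top}}\sum_{I\in\mathcal I_j}\Psi_I$, we get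
$$gp=gP_{\rm low}-\sum_{j\text{ upper}}gP_{<j}q_j+O\Big(g\sum_{j\text{ top}}\sum_{I\in\mathcal I_j}\Psi_I\Big).\tag{7}$$
Since $g(1-p)=g-gp$, we must bound the transforms of $g$, of $gP_{\rm low}$, of the error term, and of $gP_{<j}q_j$ for upper $j$.

**Step 1. The function $g$, the low and the top groups.** These three contributions are negligible, and this step shows it. By (4) and (5) the error term has integral at most $C\Xi^{-\gamma(1+2h)}\le C\Xi^{-\beta-\alpha/2}$. Also $|\widehat g(\xi)|\le C\Xi^{-2}$. For the low groups we count scales. The function $y\mapsto\Psi_l(N_lr_Iy-\theta_l)$ has scale at most $2Bn_l\delta_l^{-1}$, so by Lemma 3 $\Psi_I$ with $I\in\mathcal I_j$ has scale at most $C\sum_{l\le j}n_l^{1+\kappa}\le Cn_j^{1+\kappa}\le CL_j$, because $L_j=n_j^{1+h^3}$ and $\kappa\le h^3$. Lemma 3 once more, with (3), shows that $gP_{\rm low}$ has scale at most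
$$C+C\sum_{j\text{ low}}\#\mathcal I_j\,L_j\le C+C\sum_{j\text{ low}}L_j^{1+A\alpha_0}\le C\Xi^{(1-h^2)(1+2\alpha)}\le C\Xi^{1-h^2/2},$$
the last step because $2\alpha\le2h^6\le h^2/2$. Integrating by parts $\lceil4h^{-2}\rceil$ times, $|\widehat{gP_{\rm low}}(\xi)|\le C\Xi^{-2}$. Each of the three contributions is at most $\frac\upsilon8(1+|\xi|)^{-b}$ for $Q$ large.

**Step 2. Reduction to near pairs.** Fix an upper $j$. The purpose is to write $P_{<j}q_j$ as a sum over $I\in\mathcal I_j$ of functions that involve only few other cut-offs, up to an error of small mean. Call a group index $i<j$ *coarse* if $L_i\le\Xi^{2h}$ and *mid* otherwise. There are at most $C$ mid indices, since $\Xi^{2h}<L_i\le\Xi^2$ for them. Let $P_c=\prod_{i\text{ coarse}}p_i$. Order $\mathcal I_j$ totally. Since $q_j=\sum_{I\in\mathcal I_j}\Psi_I\prod_{I'\in\mathcal I_j,\,I'<I}(1-\Psi_{I'})$,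
$$P_{<j}q_j=P_c\sum_{I\in\mathcal I_j}\Psi_I\prod_{I'\in\mathcal P(I)}(1-\Psi_{I'}),\qquad\mathcal P(I)=\bigcup_{i\text{ mid}}\mathcal I_i\ \cup\ \{I'\in\mathcal I_j:I'<I\}.$$
For $i$ mid or $i=j$ let $\rho_i=\Xi^{2h}/L_i$. Then $L_i^{-1}\le\rho_i<1$, because $L_i>\Xi^{2h}$ (for $i=j$ because $L_j>\Xi^{1-h^2}$). Let $\mathcal N(I)$ be the set of $I'\in\mathcal P(I)$ with $|r_{I'}-r_I|<\rho_i$, where $i$ is the group index of $I'$, and let
$$T_I=\Psi_I\prod_{I'\in\mathcal N(I)}(1-\Psi_{I'}).$$
Dropping factors $1-\Psi_{I'}\in[0,1]$ from a product of such factors changes it by at most the sum of the corresponding $\Psi_{I'}$, so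
$$\Big|P_{<j}q_j-P_c\sum_{I\in\mathcal I_j}T_I\Big|\le\mathcal E_j:=\sum_{I\in\mathcal I_j}\ \sum_{I'\in\mathcal P(I)\setminus\mathcal N(I)}\Psi_I\Psi_{I'}.\tag{8}$$

We estimate the mean of $\mathcal E_j$. Fix $I$ and $i$. On a dyadic shell $2^s\rho_i\le d<2^{s+1}\rho_i$ with $2^{s+1}\rho_i\le1$ there are at most $C(2^s\rho_iL_i^A)^{\alpha_0}$ intervals $I'\in\mathcal I_i$ by (3), and for each Lemma 8 gives $\eta_jL_i^{\varepsilon-\beta}(2^s\rho_i)^{-A\beta}$. As $\alpha_0-A\beta<0$, the sum over the shells is dominated by $s=0$. For the remaining $I'$ we have $d_1\ge\frac12$, and the second bound in (3) gives at most $CL_i^{A\alpha_0}\eta_jL_i^{\varepsilon-\beta}$, which is smaller since $\rho_i<1$. Hence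
$$\sum_{I'\in\mathcal I_i\cap\mathcal P(I)\setminus\mathcal N(I)}\mathbb E\,\Psi_I\Psi_{I'}\le C\eta_j(\rho_iL_i^A)^{\alpha_0}L_i^{\varepsilon-\beta}\rho_i^{-A\beta}=C\eta_j(L_i\rho_i)^{\alpha_0-\beta}\,L_i^{(A-1)\alpha_0+\varepsilon}\,\rho_i^{-(A-1)\beta}.$$
Since $L_i\rho_i=\Xi^{2h}$, $2h\beta=2\alpha$ and $L_i,\rho_i^{-1}\le\Xi^2$, the right side is at most $C\eta_j\Xi^x$ with
$$x=-2\alpha+2h(1+h^2)\alpha+2h^3(1+h^2)\alpha+2h^2\alpha+2h^2\alpha\le-2\alpha+3h\alpha .$$
Summing over $I\in\mathcal I_j$ and the at most $C$ values of $i$, and using (4), $L_j>\Xi^{1-h^2}$ and (6),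
$$\mathbb E\int_1^2\mathcal E_j\,dy\le CL_j^{-\gamma}\Xi^{-2\alpha+3h\alpha}\le C\Xi^{-(\beta+\alpha-5h\alpha)}\le C\Xi^{-\beta-\alpha/2}.$$
By Markov's inequality
$$\mathbb P\Big(\int_1^2\mathcal E_j\,dy>\Xi^{-\beta}\Big)\le C\Xi^{-\alpha/2}.\tag{9}$$

**Step 3. Fourier expansion of $T_I$ in the fast levels.** The purpose is to turn $\widehat{gP_cT_I}(\xi)$ into a count of vectors $k$ with $r_I\,k\cdot N$ close to $\xi$. Let $\mathcal L=\{l\le j:n_l>\Xi^{3h}\}$, the *fast* levels, and $w=\#\mathcal L$ (a number; the function $w$ of Lemma 4 does not occur in this section). Since $n_j=L_j^{1/A}>\Xi^{(1-h^2)/(1+h^3)}>\Xi^{3h}$, $\mathcal L\ne\emptyset$. Since $n_j\le\Xi^2$ and $n_{l+1}=n_l^A$,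
$$w\le1+\frac{\log(2/(3h))}{\log(1+h^3)}\le1+\frac{\frac2{3h}-1}{h^3/2}\le2h^{-4}.$$
The *slow* levels $l\le j$, $l\notin\mathcal L$, form an initial segment. Writing $N_lr_{I'}y=N_lr_Iy+N_l(r_{I'}-r_I)y$ on fast levels, we have $T_I(y)=W_I\big((N_lr_Iy)_{l\in\mathcal L},y\big)$, where for $u\in\mathbb T^{\mathcal L}$ (with $\mathbb T=\mathbb R/\mathbb Z$)
$$\begin{aligned}W_I(u,y)=&\prod_{l\in\mathcal L}\Psi_l(u_l-\theta_l)\prod_{l\le j,\ l\notin\mathcal L}\Psi_l(N_lr_Iy-\theta_l)\\&\times\prod_{I'\in\mathcal N(I)}\Big[1-\prod_{l\in\mathcal L,\ l\le i}\Psi_l\big(u_l+N_l(r_{I'}-r_I)y-\theta_l\big)\prod_{l\notin\mathcal L,\ l\le i}\Psi_l(N_lr_{I'}y-\theta_l)\Big],\end{aligned}$$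
$i$ being the group index of $I'$. The point of $\mathcal N(I)$ is that $|r_{I'}-r_I|<\rho_i$ makes the fast factors in the brackets vary slowly in $y$.

We compute scales. By (3) with $d=\rho_i$, where $\rho_iL_i^A=\Xi^{2h}L_i^{h^3}\le\Xi^{2h+2h^3}$, summed over the at most $C$ values of $i$,
$$\#\mathcal N(I)\le C(\Xi^{2h+2h^3})^{\alpha_0}\le C\Xi^{2.01h\alpha},$$
since $2(1+h^2)^2\le2.01$. For $l\le j$, $\delta_l^{-1}=n_l^\kappa\le\Xi^{2h^2\alpha}$. Apply Lemma 3, nested, to $gP_cW_I$ as a function of $(u,y)$. The $u_l$-scale is at most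
$$C(1+\#\mathcal N(I))\,\delta_l^{-1}\le C\Xi^{2.01h\alpha+2h^2\alpha}\le\Xi^{4h\alpha}.$$
For the $y$-scale we collect four contributions.

* The function $g$ contributes $C$.
* $P_c$ contributes $C\sum_{i\text{ coarse}}\#\mathcal I_i\,L_i\le C\Xi^{2h(1+2\alpha)}\le C\Xi^{3h}$, as in Step 1.
* The slow factors of $\Psi_I$, and those in one bracket, contribute $C\sum_{n_l\le\Xi^{3h}}n_l^{1+\kappa}\le C\Xi^{3h+3h^3\alpha}$.
* Each fast level $l\le i$ in a bracket contributes at most $Cn_l\rho_i\delta_l^{-1}\le CL_i\rho_i\delta_l^{-1}\le C\Xi^{2h+2h^2\alpha}$, and there are at most $w$ of them.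

With at most $C\Xi^{2.01h\alpha}$ brackets, the total $y$-scale is at most $\Xi^{3h+h^4/2}$, since $2.01h\alpha+3h^3\alpha<3h^7+3h^9<h^4/2$.

For $k\in\mathbb Z^{\mathcal L}$ let $k\cdot N=\sum_{l\in\mathcal L}k_lN_l$ and $V_{I,k}(y)=g(y)P_c(y)\int_{\mathbb T^{\mathcal L}}W_I(u,y)e(-k\cdot u)\,du$. Then $gP_cT_I(y)=\sum_kV_{I,k}(y)\,e(k\cdot N\,r_Iy)$, absolutely convergent, and
$$\widehat{gP_cT_I}(\xi)=\sum_k\widehat{V_{I,k}}(\xi-r_I\,k\cdot N).\tag{10}$$
We need three bounds on $V_{I,k}$. First, by Lemma 7 for the slow levels and $\int_0^1\Psi_l\le6\delta_l$ for the fast ones, $\|V_{I,k}\|_1\le\eta_j$. Second and third, differentiating $m$ times in $y$ and, for $k\ne0$, integrating by parts $a$ times in the variable $u_l$ with $|k_l|=|k|_\infty$,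
$$|V_{I,k}^{(m)}|\le C_m\Xi^{(3h+h^4/2)m},\qquad|V_{I,k}^{(m)}|\le C_{a,m}\big(\Xi^{4h\alpha}/|k|_\infty\big)^a\,\Xi^{(3h+h^4/2)m}\quad(k\ne0).$$
Put
$$K=\Xi^{5h\alpha},\qquad Z=\Xi^{3h+h^4}.$$
With $m=0$ and $a=a(\alpha,h)>w$ large, $\sum_{|k|_\infty>K}\|V_{I,k}\|_\infty\le C\Xi^{4h\alpha a+5h\alpha(w-a)}=C\Xi^{5h\alpha w-h\alpha a}\le C\Xi^{-4}$. With $m\ge10h^{-4}$, $|\widehat{V_{I,k}}(\zeta)|\le C\Xi^{-mh^4/2}\le C\Xi^{-5}$ for $|\zeta|\ge Z$. The number of $k$ with $|k|_\infty\le K$ is at most $(3K)^w\le C\Xi^{10\alpha h^{-3}}\le C\Xi$, and $\#\mathcal I_j\le CL_j^{A\alpha_0}\le C\Xi^{4\alpha}\le C\Xi$. So in (10), summed over $I$, all terms with $|k|_\infty>K$ or $|\xi-r_I\,k\cdot N|\ge Z$ contribute at most $C\Xi^{-3}$, and the other terms are bounded by $\|V_{I,k}\|_1\le\eta_j$: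
$$\Big|\sum_{I\in\mathcal I_j}\widehat{gP_cT_I}(\xi)\Big|\le\eta_j\sum_{I\in\mathcal I_j}\#\{k:|k|_\infty\le K,\ |\xi-r_I\,k\cdot N|<Z\}+C\Xi^{-3}.\tag{11}$$

**Step 4. For each $I$ at most $3K$ vectors $k$ are counted in (11).** This step uses that the frequencies $n_l$ grow faster than the number of harmonics. Let $k\ne k'$ be counted for the same $I$ and let $l$ be the largest index with $k_l\ne k_l'$. Since $r_I\ge1/B$,
$$2BZ\ge|(k-k')\cdot N|\ge n_l-2K\sum_{l'<l,\ l'\in\mathcal L}2n_{l'}\ge n_l/2 .$$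
For the last inequality: if $l-1\notin\mathcal L$ the sum is empty; if $l-1\in\mathcal L$ the subtracted quantity is at most $8Kn_{l-1}$, and $n_l/n_{l-1}=n_{l-1}^{h^3}\ge\Xi^{3h^4}\ge16K$ since $5h\alpha\le5h^7<3h^4$. So $n_l\le4BZ=4B\Xi^{3h+h^4}$. But every element of $\mathcal L$ other than the smallest has $n$-value greater than $\Xi^{3hA}=\Xi^{3h+3h^4}>4BZ$. So $l=\min\mathcal L$. All counted $k$ agree except in the coordinate $\min\mathcal L$, which takes at most $2K+1\le3K$ values.

**Step 5. Few $I$ resonate with a given $\xi$.** This is where the independent $N_l$ do what one random $N$ could not do in Section 4. Let $\mathcal B_{\Xi,j}$ be the event that there are $I,I'\in\mathcal I_j$ and $k,k'\in\mathbb Z^{\mathcal L}$ with $|k|_\infty,|k'|_\infty\le K$, not both $0$, such that, with $l$ the largest index with $(k_l,k_l')\ne(0,0)$,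

* (a) $|r_I\,k\cdot N|\ge\Xi/2$;
* (b) $|r_I\,k\cdot N-r_{I'}\,k'\cdot N|\le2Z$;
* (c) $|r_Ik_l-r_{I'}k_l'|\ge\Xi^{-(1-4h)}$.

The event does not mention $\xi$. Fix a tuple $(I,I',k,k')$ satisfying (c), which is a deterministic condition. Since $|k\cdot N|\le K\sum_{l'\le l}2n_{l'}\le4Kn_l$, (a) can only hold if $n_l\ge\Xi/(8BK)$. Conditionally on the $N_{l'}$ with $l'\ne l$, the quantity in (b) is an affine function of $N_l$ with slope $r_Ik_l-r_{I'}k'_l$, so (b) confines $N_l$ to an interval of length at most $4Z\,\Xi^{1-4h}$. So the tuple satisfies (a) and (b) with probability at most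
$$4Z\,\Xi^{1-4h}/n_l\le CKZ\,\Xi^{-4h}=C\Xi^{-h+h^4+5h\alpha}\le C\Xi^{-h/2}.$$
By (3), $\#\mathcal I_j\le C\Xi^{(1+2h)2\alpha}\le C\Xi^{3\alpha}$. So the number of tuples is at most $(\#\mathcal I_j)^2(3K)^{2w}\le C\Xi^{6\alpha+20\alpha h^{-3}}\le C\Xi^{6\alpha+h/80}$, because $20\alpha h^{-3}\le20h^3\le h/80$. As $6\alpha\le6h^6$, the union bound gives
$$\mathbb P(\mathcal B_{\Xi,j})\le C\Xi^{-h/4}.\tag{12}$$

Suppose $\mathcal B_{\Xi,j}$ fails. For $|\xi|\in[\Xi,2\Xi)$ let $\mathcal H(\xi)$ be the set of $I\in\mathcal I_j$ for which some $k$ is counted in (11). Suppose $\mathcal H(\xi)\ne\emptyset$ and fix $I_*\in\mathcal H(\xi)$ with a corresponding $k_*$. Then $|r_{I_*}k_*\cdot N|\ge\Xi-Z\ge\Xi/2$; in particular $k_*\ne0$. For any $I\in\mathcal H(\xi)$ with corresponding $k$, conditions (a) and (b) hold for the tuple $(I_*,I,k_*,k)$, so (c) fails: with $l$ the largest index such that $(k_{*l},k_l)\ne(0,0)$,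
$$|r_{I_*}k_{*l}-r_Ik_l|<\Xi^{-(1-4h)}.$$
If exactly one of $k_{*l},k_l$ were $0$, the left side would be at least $1/B$, a contradiction for $\Xi$ large. So both are non-zero. Then $l$ is the top non-zero index of $k_*$, which does not depend on $I$, and
$$\Big|r_I-r_{I_*}\frac{k_{*l}}{k_l}\Big|<\Xi^{-(1-4h)},\qquad1\le|k_l|\le K.$$
So $r_I$ lies in one of at most $2K$ intervals of radius $\Xi^{-(1-4h)}\ge\Xi^{-(1-h^2)}\ge L_j^{-1}$. By (3), $\#\mathcal H(\xi)\le CK(\Xi^{-(1-4h)}L_j^A)^{\alpha_0}$. With (11), Step 4, (4), (6), $\alpha_0\ge\alpha$ and $L_j>\Xi^{1-h^2}$,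
$$\begin{aligned}\Big|\sum_{I\in\mathcal I_j}\widehat{gP_cT_I}(\xi)\Big|&\le CK^2\,\eta_jL_j^{A\alpha_0}\,\Xi^{-(1-4h)\alpha}+C\Xi^{-3}\\&\le C\,\Xi^{10h\alpha-(\beta-\alpha-3h^2\alpha-h\alpha)-\alpha+4h\alpha}+C\Xi^{-3}\le C\Xi^{-(\beta-16h\alpha)}.\end{aligned}\tag{13}$$
If $\mathcal H(\xi)=\emptyset$, (13) is immediate from (11). Note how $\Xi^{-\alpha}$, from the concentration of the resonant $r_I$ in short intervals, cancels the $\Xi^{\alpha}$ that counts all of $\mathcal I_j$.

**Step 6. Choice of $N$ and $\theta$.** It remains to avoid all bad events at once. The events in (9) and (12), for upper $j$ (at most $C$ of them for each $\Xi$) and dyadic $\Xi\ge\frac12Q^{1/(1+2h)}$, have probabilities whose sum tends to $0$ as $Q\to\infty$. So for $j_0$ large some $(N,\theta)$ avoids all of them. For it, collecting Step 1, (8) with $\int_1^2\mathcal E_j\le\Xi^{-\beta}$, and (13), every $\xi$ with $|\xi|\in[\Xi,2\Xi)$ satisfies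
$$|\widehat{g(1-p)}(\xi)|\le\tfrac\upsilon2(1+|\xi|)^{-b}+C\Xi^{-\beta}+C\Xi^{-(\beta-16h\alpha)}\le\upsilon(1+|\xi|)^{-b},$$
because $b=\beta-17h\alpha$ and $\Xi$ is large. Together with Step 0 this proves Proposition 9. $\square$

## 10. Infinitely many rounds: the set $Y$ of Theorem 1

One application of Proposition 9 makes one test function vanish on the product set. A single one does not contradict decay of a measure with a large constant. We need a sequence of test functions with $\Lambda\to\infty$.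

**Step 1. Construction of $Y$ and the lower bound for $\dim_F(Y)$.** Here the removed parts of all rounds are summed. Let $g_0\in C_c^\infty((1,2))$, $0\le g_0\le1$, $\int g_0\ge\frac12$. Choose $\Lambda_n\to\infty$ with $\Lambda_n\ge\Lambda_0$; this is legitimate because $\Lambda_0$ does not depend on $g$. Inductively apply Proposition 9 with $g=g_{n-1}$, $\upsilon=2^{-n-3}$, $\Lambda=\Lambda_n$. This gives $p^{(n)}$, and with the same $N,\theta$ the function $\Theta^{(n)}=\Theta_J$, where $J$ is the largest group index. Put $g_n=g_{n-1}p^{(n)}\in C_c^\infty((1,2))$. Then $g_{n-1}-g_n=g_{n-1}(1-p^{(n)})$, so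
$$0\le g_n\le g_{n-1}\le1,\qquad|\widehat g_n(\xi)-\widehat g_{n-1}(\xi)|\le2^{-n-3}(1+|\xi|)^{-b}.$$
So $g_n$ decreases pointwise, hence also in $L^1$, to some $g_\infty\ge0$. Summing the differences at $\xi=0$, $\int g_\infty\ge\frac12-\frac18>0$. Summing them at general $\xi$, $|\widehat g_\infty(\xi)|\le C(1+|\xi|)^{-b}$. Let
$$Y=\bigcap_n\operatorname{supp}g_n\subset[1,2],$$
a compact set. Since $g_\infty$ vanishes outside each $\operatorname{supp}g_n$, the probability measure $g_\infty\,dy/\int g_\infty$ is supported in $Y$. So $|Y|>0$ and, as $2b\in[0,1]$,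
$$\dim_F(Y)\ge2b=\tfrac{2\alpha}h-34h\alpha .$$

**Step 2. All test functions vanish on $RY$.** We claim $\Theta^{(n)}(ry)=0$ for all $n\ge1$, $r\in R$, $y\in Y$. If $g_n(y)\ne0$ then $y\in[1,2]$ and $p^{(n)}(y)\ne0$, so Lemma 6 gives $\Theta^{(n)}(ry)=0$ for all $r\in R$. By continuity this holds on $\operatorname{supp}g_n\supset Y$.

**Step 3. The upper bound for $\dim_F(RY)$.** We repeat the argument of Section 1 with the test functions $\Theta^{(n)}$. Suppose $\dim_F(RY)>t=\frac{2\alpha}h+4h\alpha$. Then there are a probability measure $\lambda$ with $\operatorname{supp}\lambda\subset RY$ and a constant $C_\lambda$ with $|\widehat\lambda(\xi)|\le C_\lambda\min(1,|\xi|^{-t/2})=C_\lambda w(\xi)$, where $w$ is the function of Lemma 4. By Step 2, absolute convergence in (2), and $c_0=1$,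
$$0=\int\Theta^{(n)}\,d\lambda=\sum_kc_k\,\widehat\lambda(-k\cdot N)=1+\sum_{k\ne0}c_k\,\widehat\lambda(-k\cdot N),$$
with $c_k,N$ belonging to round $n$. Lemma 4 then gives
$$1\le C_\lambda\sum_{k\ne0}|c_k|\,w(k\cdot N)\le C_\lambda C\,\Lambda_n^{-h\alpha}\longrightarrow0\qquad(n\to\infty),$$
a contradiction. Hence $\dim_F(RY)\le\frac{2\alpha}h+4h\alpha$. This proves Theorem 1, and with it Corollary 2: for every $0<\alpha\le40^{-6}$ and every compact $R\subset(0,\infty)$ with $\dim_HR=\dim_FR=\alpha$ there is a compact $Y\subset[1,2]$ with $\dim_F(RY)<\min\{1,\dim_F(R)+\dim_F(Y)\}$. $\blacksquare$
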